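# Trees, words, and the graded identities of triangular matrices under the commutator

## 1. A grading of $3\times 3$ triangular matrices by two elements

Let $\mathbb F$ be a field of characteristic zero. Take the $3\times 3$ upper triangular matrices over $\mathbb F$ with the bracket $[a,b]=ab-ba$, and a group $G=\{1,g\}$ of order two. Give the diagonal matrix units and $e_{23}$ the degree $1$, and give $e_{12}$ and $e_{13}$ the degree $g$. The only nonzero bracket of two strictly upper triangular matrix units is $[e_{12},e_{23}]=e_{13}$ (up to order), and $g\cdot 1=g$; a bracket with a diagonal unit multiplies $e_{ij}$ by a scalar. So this is a grading of the Lie algebra.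

Which polynomial laws do homogeneous elements satisfy? Write $x,x'$ for elements of degree $g$ and $y,y_1,y_2,\dots$ for elements of degree $1$. Brackets are left normed: $[a_1,\dots,a_m]=[[a_1,\dots,a_{m-1}],a_m]$.

An element of degree $g$ lies in the span of $e_{12},e_{13}$, and all products of these two units are zero. So
$$[x,x']=0 .$$
An element of degree $1$ is a diagonal matrix plus a multiple of $e_{23}$. It need not be nilpotent, and $[x,y]=0$ is not a law, because $[e_{12},e_{22}]=e_{12}$. But a commutator $[y_1,y_2]$ loses its diagonal and is a multiple of $e_{23}$. So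
$$[[y_1,y_2],[y_3,y_4]]=0 .$$
Finally $[x,[y_1,y_2]]$ is not always zero (take $x=e_{12}$ and $[e_{22},e_{23}]=e_{23}$), but it is always a multiple of $e_{13}$, and $[e_{13},e_{23}]=0$. So
$$[x,[y_1,y_2],[y_3,y_4]]=0 .$$

All three laws come from one recipe. Fix a shape of bracketing and put a degree at each leaf. Replace the leaves by strictly upper triangular matrix units of these degrees in all possible ways. If the bracket always vanishes, we have a law. A leaf of degree $1$ has to be filled by a commutator of two variables, which removes the diagonal.

Does this recipe find all graded laws, here and for every grading of this kind on $n\times n$ matrices?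

## 2. Elementary gradings, trees, and the monomials $f_\mu$

Let $G$ be an abelian group, written multiplicatively with neutral element $1$. Let $UT_n$ be the algebra of upper triangular $n\times n$ matrices over $\mathbb F$, and let $UT_n^{(-)}$ be the same space with the bracket $[a,b]=ab-ba$. The free $G$-graded Lie algebra is the free Lie algebra on variables $x_i^{(h)}$, $h\in G$, $i\ge 1$, where $x_i^{(h)}$ has degree $h$. A graded identity of a $G$-graded Lie algebra is an element of it that vanishes whenever each variable is replaced by a homogeneous element of its own degree. A $T_G$-ideal is an ideal stable under all graded endomorphisms of the free graded Lie algebra. The graded identities of an algebra form a $T_G$-ideal. A consequence of some polynomials is an element of the $T_G$-ideal that they generate.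

**Definition (elementary grading).** A $G$-grading on $UT_n^{(-)}$ is elementary if all matrix units $e_{ij}$ are homogeneous. Then $\deg e_{ii}=1$: for $n\ge2$ this follows from $[e_{ii},e_{ij}]=e_{ij}$ and $[e_{ij},e_{jj}]=e_{ij}$ for $i<j$, and for $n=1$ we take it as part of the definition. The grading is determined by $\eta=(g_1,\dots,g_{n-1})\in G^{n-1}$ with $\deg e_{i,i+1}=g_i$, and is denoted $(UT_n^{(-)},\eta)$. We also write $\eta_i$ for $g_i$.

Section 1 is the case $n=3$, $\eta=(g,1)$. From now on a *unit* is a strictly upper triangular matrix unit. Three facts will be used all the time. Since all diagonal units have degree $1$, a homogeneous matrix of degree $\ne1$ is strictly upper triangular, so it is a combination of units of that degree. A commutator of two matrices of degree $1$ is also strictly upper triangular, so it is a combination of units of degree $1$. And if $r_1,r_2$ are units, at most one of $r_1r_2$, $r_2r_1$ is nonzero: if $r_1=e_{pq}$ and $r_2=e_{st}$, both being nonzero would give $p<q=s<t=p$. Hence $[r_1,r_2]$ is zero or $\pm$ a unit.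

**Definition (tree).** A tree of $G$ of length $1$ is an element of $G$. A tree $\mu$ of length $\ell(\mu)>1$ is a pair $(\mu_1,\mu_2)$ of trees with $\ell(\mu_1)+\ell(\mu_2)=\ell(\mu)$.

**Definition (good and bad).** Fix $(UT_n^{(-)},\eta)$. A tree $\mu$ is $\eta$-good in two cases. If $\ell(\mu)=1$, it is good if there is a unit $r$ with $\deg r=\mu$; such an $r$ is related to $\mu$. If $\mu=(\mu_1,\mu_2)$, it is good if there are $r_1$ related to $\mu_1$ and $r_2$ related to $\mu_2$ with $r'=[r_1,r_2]\ne 0$; such an $r'$ is related to $\mu$. Otherwise $\mu$ is $\eta$-bad.

We use "related" up to sign. The definition gives at once that a unit related to $\mu$ has degree equal to the product of the leaf labels; that interchanging $\mu_1$ and $\mu_2$ does not affect goodness; and that a tree with a bad subtree is bad.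

**Definition (the monomial $f_\mu$).** All variables are distinct. If $\ell(\mu)=1$, then $f_\mu=x_1^{(\mu)}$ when $\mu\ne1$ and $f_\mu=[x_1^{(1)},x_2^{(1)}]$ when $\mu=1$. If $\mu=(\mu_1,\mu_2)$, then $f_\mu=[f_{\mu_1},f_{\mu_2}]$.

In Section 1 both trees of length $1$ are good. Among those of length $2$, $(g,1)$ and $(1,g)$ are good with related unit $e_{13}$, while $(g,g)$ and $(1,1)$ are bad. All trees of length $3$ are bad, since $e_{13}$ has zero bracket with every unit. The bad trees $(g,g)$, $(1,1)$ and $((g,1),1)$ give the three laws found there. Up to interchanging branches and renaming variables, the other bad trees of length $3$ give nothing new: those with a bad subtree give consequences of the first two laws, and $((g,1),g)$ gives $[x,[y_1,y_2],x']$, a consequence of $[x,x']$ because $[x,[y_1,y_2]]$ has degree $g$.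

For every bad $\mu$, $f_\mu$ is a graded identity. Indeed, each leaf is filled by a combination of units of the leaf's degree. By multilinearity the value is a combination of values at units, and a nonzero value at units would be a unit related to $\mu$. The problem, from Felipe Yukihide Yasumura, "Graded polynomial identities for the Lie algebra of upper triangular matrices of order 3", arXiv:2207.12921 (2022), is to prove or disprove:

> The graded identities of $(UT_n^{(-)},\eta)$ follow from the $f_\mu$ where $\mu$ runs over all $\eta$-bad trees of length at most $n$.

There is an associative model, a known result of Di Vincenzo, Koshlukov and Valenti. For the associative algebra $UT_n$ with an elementary grading $\epsilon$, call a sequence $(g_1,\dots,g_m)$ bad if $r_1\cdots r_m=0$ for all units $r_i$ with $\deg r_i=g_i$. Put $z_i=x_i^{(g_i)}$ if $g_i\neq 1$ and $z_i=[x_{2i-1}^{(1)},x_{2i}^{(1)}]$ if $g_i=1$. Then the graded identities follow from the products $z_1\cdots z_m$ over the bad sequences of length at most $n$.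

The Lie statement is false in general. We shall prove four theorems, stated in full where they are proved. Theorem 1 gives, for every nontrivial $G$ and every $n\ge6$, a grading $\eta$ for which it fails. Theorem 2 gives a correct generating set for every $G,n,\eta$. Theorem 3 is a necessary and sufficient condition on $\eta$ for the statement to hold. Theorem 4 says that, for given $G$ and $n$, it holds for all $\eta$ if and only if $G$ is trivial or $n\le5$.

## 3. Words inside Lie monomials

Let $\mathrm{Lie}_m$ be the multilinear part of the free Lie algebra on $a_1,\dots,a_m$, placed inside the free associative algebra. For $h\in \mathrm{Lie}_m$ let $c_\sigma(h)$ be the coefficient of the word $a_{\sigma(1)}\cdots a_{\sigma(m)}$. A *monomial* is a bracketed word in the generators. We need two textbook facts on $\mathrm{Lie}_m$, with their short proofs.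

**Fact A.** Reversing a word multiplies its coefficient in $h\in \mathrm{Lie}_m$ by $(-1)^{m-1}$. Indeed, let $*$ be the linear map that reverses words. Then $[u,v]^*=[v^*,u^*]=-[u^*,v^*]$, and induction gives $M^*=(-1)^{m-1}M$ for a monomial $M$ of length $m$, because $(-1)^{p-1}(-1)^{q-1}(-1)=(-1)^{p+q-1}$.

**Fact B.** Fix a variable $a$. The monomials $[a,a_{i_2},\dots,a_{i_m}]$, over all arrangements of the other variables, form a basis of $\mathrm{Lie}_m$. The coordinate of $h$ at such a monomial is the coefficient in $h$ of $a\,a_{i_2}\cdots a_{i_m}$. The only words of this monomial beginning or ending with $a$ are $a\,a_{i_2}\cdots a_{i_m}$ and its reversal.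

*Proof.* Expanding $[a,a_{i_2},\dots,a_{i_m}]$, each letter in turn is put at the right end (sign $+$) or at the left end (sign $-$) of the word built so far. The word begins with $a$ only if all letters go right, and ends with $a$ only if all go left. This gives the last sentence, linear independence, and the coordinate formula once spanning is known. For spanning, write a monomial as $\pm[P,Q]$ with $a$ in $P$. By induction on length, $P$ is a combination of left-normed monomials $w$ beginning with $a$. It remains to rewrite $[w,Q]$. If $Q$ is a letter, we are done. If $Q=[Q_1,Q_2]$, then $[w,Q]=[w,Q_1,Q_2]-[w,Q_2,Q_1]$, and we induct on the length of $Q$. $\square$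

**Definition ($\Sigma$, $\mathcal N$, $\mathcal B$).** For $\mathbf g=(g_1,\dots,g_m)\in G^m$ put
$$\Sigma(\mathbf g)=\{\sigma\in S_m:\ \text{there are units } r_i,\ \deg r_i=g_i,\ \text{with } r_{\sigma(1)}\cdots r_{\sigma(m)}\ne0\},$$
$$\mathcal N(\mathbf g)=\{h\in\mathrm{Lie}_m:\ c_\sigma(h)=0\ \text{for all }\sigma\in\Sigma(\mathbf g)\}.$$
For a monomial $M$ let $\tau(M)$ be the tree obtained by replacing each $a_i$ by $g_i$. Let $\mathcal B(\mathbf g)$ be the span of the multilinear monomials $M$ for which $\tau(M)$ is $\eta$-bad.

We also regard $\Sigma(\mathbf g)$ as a set of words. For example, let $\eta=(x,y,x)$ in $UT_4$ with $x\ne y$, and let $a,b$ have degree $x$ and $c$ degree $y$. Three units with nonzero product in $UT_4$ are $e_{12},e_{23},e_{34}$ in this order, so $\Sigma=\{acb,bca\}$. Write $h=\alpha[a,b,c]+\beta[a,c,b]$. The coefficient of $acb$ is $\beta$, and that of $bca$ is the same by Fact A. So $\mathcal N$ is spanned by $[a,b,c]$.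

**Lemma 1.** For a multilinear monomial $M$ let $W(M)=\{\sigma: c_\sigma(M)\ne0\}$. Then $\tau(M)$ is good if and only if $W(M)\cap\Sigma(\mathbf g)\neq\emptyset$. In particular $\mathcal B(\mathbf g)\subseteq\mathcal N(\mathbf g)$.

*Proof.* We show by induction that the units related to $\tau(M)$ are, up to sign, exactly the nonzero products $r_{\sigma(1)}\cdots r_{\sigma(m)}$ with $\sigma\in W(M)$ and $r_i$ units of degree $g_i$. For length $1$ this is the definition. Let $M=[M_1,M_2]=M_1M_2-M_2M_1$. The variables of $M_1$ and $M_2$ are distinct, so no cancellation occurs, and the words of $M$ are the concatenations $w_1w_2$ and $w_2w_1$ with $w_i$ a word of $M_i$. If $s_i$ is related to $\tau(M_i)$ and $[s_1,s_2]\neq0$, then exactly one of $s_1s_2,s_2s_1$ is nonzero and $[s_1,s_2]$ equals it up to sign; by induction this is a product along a word of $M$. Conversely, a nonzero product along $w_1w_2$ is $s_1s_2$ with $s_i$ related to $\tau(M_i)$, and then $s_2s_1=0$, so $[s_1,s_2]=s_1s_2$ is related to $\tau(M)$; the words $w_2w_1$ are treated in the same way. $\square$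

In the example, the words of $[a,b,c]$ are $abc,bac,cab,cba$. None lies in $\Sigma$, so $[a,b,c]$ is bad and $\mathcal N=\mathcal B$.

Let $z_i=x_i^{(g_i)}$ if $g_i\ne1$, and let $z_i$ be a commutator of two new variables of degree $1$ if $g_i=1$. If $h\in\mathcal N(\mathbf g)$, then $h(z_1,\dots,z_m)$ is a graded identity. Indeed, $z_i$ becomes a combination of units of degree $g_i$; a product $r_{\pi(1)}\cdots r_{\pi(m)}$ of such units is nonzero only for $\pi\in\Sigma(\mathbf g)$; and there $c_\pi(h)=0$. The elements of $\mathcal B(\mathbf g)$ give the identities $f_\mu$. So we compare two spaces: the spans of bad monomials, and the Lie elements without good words.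

## 4. Three letters, and where term-by-term comparison breaks

**Lemma 2.** If $m\le 3$, then $\mathcal N(\mathbf g)=\mathcal B(\mathbf g)$, for every $n$ and $\eta$.

*Proof.* If $\Sigma=\emptyset$, all monomials are bad by Lemma 1, and $\mathcal N=\mathcal B=\mathrm{Lie}_m$. Let $\Sigma\ne\emptyset$. If $m\le2$, then $\dim\mathrm{Lie}_m=1$ and a nonzero element has nonzero coefficients at all words, so $\mathcal N=0=\mathcal B$.

Let $m=3$ and $h=\alpha[a,b,c]+\beta[a,c,b]$, where
$$[a,b,c]=abc-bac-cab+cba,\qquad [a,c,b]=acb-cab-bac+bca .$$
Up to reversal a word is determined by its middle letter, and the coefficients of $abc,acb,bac$ in $h$ are $\alpha,\beta,-\alpha-\beta$. By Fact A a word and its reversal have equal coefficients. If $\Sigma$ has words with two different middle letters, two of $\alpha,\beta,\alpha+\beta$ vanish, so $h=0$ for $h\in\mathcal N$. If only one middle letter occurs, rename it $b$. Then $h\in\mathcal N$ gives $\alpha=0$ and $h=\beta[a,c,b]$. The middle letters of this monomial's words are $c,a,a,c$, so it is bad. $\square$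

The sensible plan for larger $m$ imitates the associative case. There, substituting units along one word $\sigma\in\Sigma$ reads off one coefficient. So all words along which a product of units can survive have coefficient zero, and what is left is a combination of bad words. For Lie elements, expand $h\in\mathcal N$ in a basis $[a,\dots]$ as in Fact B and try to show that every good basis monomial has coordinate zero.

The plan stops at this point: the coordinate at $[a,a_{i_2},\dots,a_{i_m}]$ is the coefficient of the word that begins with $a$, but the monomial may be good because of a word in which $a$ is inside. Take $UT_5$ with $\eta=(x,x,y,y)$, $x\ne y$, and let $a,b$ have degree $x$ and $c,d$ degree $y$. Then $\Sigma=\{abcd,abdc,bacd,badc\}$. Both $[a,c,b,d]$ and $[a,c,d,b]$ are good, because each contains the word $bacd$, with coefficient $-1$. Neither contains another word of $\Sigma$: to get $abcd$ or $abdc$, all letters would go right, in the wrong order; to get $badc$, the letter $d$ would have to join before $c$. So $[a,c,b,d]-[a,c,d,b]$ lies in $\mathcal N$ while both of its terms are good.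

This difference is rescued, since
$$[a,c,b,d]-[a,c,d,b]=[[a,c],[b,d]],$$
and every word of the right side has first two letters $\{a,c\}$ or $\{b,d\}$, of different degrees, so it is bad. The question is thus whether, for the given $\eta$, every element of $\mathcal N$ is a combination of bad monomials of all shapes. To prove that some element is *not*, it is not enough that a particular expansion fails, and consequences in the free algebra allow arbitrary substitutions. We need an algebra that satisfies every $f_\mu$ but is as large as possible otherwise.

## 5. A test algebra that satisfies every bad monomial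

Fix $(UT_n^{(-)},\eta)$. Let $\mathfrak F$ be the free Lie algebra on $a_1,\dots,a_r$ with assigned degrees $g_i=\deg a_i\in G$, so that $\mathfrak F$ is $G$-graded. Let $d$ be the derivation of $\mathfrak F$ that multiplies each monomial by its length. Put $E=\mathfrak F\rtimes\mathbb Fd$ with $\deg d=1$ and $[d,u]=d(u)$. This is a $G$-graded Lie algebra. For a monomial $M$, not necessarily multilinear, let $\tau(M)$ again be the tree with each $a_i$ replaced by $g_i$. Let $\mathfrak B\subseteq\mathfrak F$ be the span of all monomials $M$ with $\tau(M)$ $\eta$-bad.

The role of $d$ is to let a commutator of degree-$1$ elements equal a generator: if $\deg a_i=1$, then $[d,a_i]=a_i$ is a commutator in $E$, whereas $a_i$ is not one in $\mathfrak F$.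

**Lemma 3.** $\mathfrak B$ is a graded ideal of $E$, and $E/\mathfrak B$ satisfies $f_\mu$ for every $\eta$-bad tree $\mu$, of any length.

*Proof.* **Step 1: $\mathfrak B$ is a graded ideal.** If $\tau(M)$ is bad, then $\tau([M,M'])$ and $\tau([M',M])$ contain a bad subtree, so they are bad. Hence $\mathfrak B$ is an ideal of $\mathfrak F$. It is stable under $d$, which acts on each monomial as a scalar, and it is graded because monomials are homogeneous.

**Step 2: $f_\mu$ vanishes on $E/\mathfrak B$.** We show that values of $f_\mu$ in $E$ are combinations of bad monomials. Let $\mu$ be bad with leaves $\ell_1,\dots,\ell_m$, and take a graded evaluation of $f_\mu$ in $E$. At leaf $\ell_i$ an element of $\mathfrak F_{\ell_i}$ is placed: if $\ell_i\ne1$ then $E_{\ell_i}=\mathfrak F_{\ell_i}$, and if $\ell_i=1$ the value is a commutator in $[E_1,E_1]\subseteq\mathfrak F_1$. Each $\mathfrak F_{\ell_i}$ is spanned by monomials. So by multilinearity the value of $f_\mu$ is a combination of monomials $M$ obtained by placing monomials $M_i$ of $G$-degree $\ell_i$ at the leaves of $\mu$. The tree $\tau(M)$ is $\mu$ with leaf $\ell_i$ replaced by $\tau(M_i)$.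 A unit related to $\tau(M_i)$ has degree $\ell_i$, so it is related to the leaf $\ell_i$. By induction along $\mu$, every unit related to $\tau(M)$ is related to $\mu$. There is none, so $\tau(M)$ is bad and $M\in\mathfrak B$. $\square$

Let $I$ be the $T_G$-ideal generated by all $f_\mu$, $\mu$ $\eta$-bad of any length. All elements of $I$ are graded identities of $E/\mathfrak B$.

## 6. Two letters of degree $y$ among many of degree $x$

Write $[b,a^k]$ for $[b,a,\dots,a]$ with $k$ copies of $a$. Since $u\mapsto[u,a]$ is right multiplication by $a$ minus left multiplication by $a$, and these commute,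
$$[b,a^k]=\sum_{r=0}^k(-1)^r\binom kr a^rba^{k-r}. \tag{1}$$

We first look at $n=6$ with $\eta=(x,x,y,x,y)$, $x\ne y$. Consider Lie elements with three letters $a$ of degree $x$ and letters $b_1,b_2$ of degree $y$. The space $V$ of such elements has the basis $v_{ij}=[[b_1,a^i],[b_2,a^j]]$, $i+j=3$; this is justified below. A product of five strictly upper triangular $6\times 6$ matrices is nonzero only if the degrees come in the order $x,x,y,x,y$. So only the words $aab_1ab_2$ and $aab_2ab_1$ matter. By (1) their coefficients are as follows.

$$\begin{array}{c|cccc} & v_{30}&v_{21}&v_{12}&v_{03}\\ \hline aab_1ab_2&3&-1&0&0\\ aab_2ab_1&0&0&1&-3\end{array}$$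

Thus $\sum c_{ij}v_{ij}$ has both coefficients zero exactly when $c_{21}=3c_{30}$ and $c_{12}=3c_{03}$, a space of dimension two spanned by $v_{30}+3v_{21}$ and $v_{03}+3v_{12}$. Now count the bad monomials. A nonzero monomial of $V$ is, up to sign, $[[[b_1,a^i],[b_2,a^j]],a^k]$ with $i+j+k=3$, and we shall see that all of these are good except possibly $[[b_1,b_2],a^3]=v_{30}+3v_{21}+3v_{12}+v_{03}$. So the bad monomials span at most one of the two dimensions. The element $v_{30}+3v_{21}$ is not a multiple of $[[b_1,b_2],a^3]$, and the functional "coordinate at $v_{30}$ minus coordinate at $v_{03}$" separates them.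

**Theorem 1.** Let $n\ge6$, let $x\ne y$ in $G$, and let $\eta=(\underbrace{x,\dots,x}_{n-4},y,x,y)$. Then $(UT_n^{(-)},\eta)$ has a graded identity which is not a consequence of the $f_\mu$ with $\mu$ running over all $\eta$-bad trees (of any length).

*Proof.* Put $N=n-3\ge3$. So $\eta_k=x$ for $k\le n-4$ and for $k=n-2$, and $\eta_{n-3}=\eta_{n-1}=y$. Let $\xi$ be a variable of degree $x$ if $x\ne1$, and a commutator of two variables of degree $1$ if $x=1$. Define $\upsilon_1,\upsilon_2$ in the same way for $y$, all variables being distinct. Put
$$F=[\upsilon_1,\xi^N,\upsilon_2]+N\,[[\upsilon_1,\xi^{N-1}],[\upsilon_2,\xi]]. \tag{2}$$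

**Step 1: $F$ is a graded identity.** We find the words of $F$ that can survive and compute their coefficients. Under a graded evaluation $\xi,\upsilon_1,\upsilon_2$ become strictly upper triangular homogeneous matrices $A,B_1,B_2$ of degrees $x,y,y$. Now $F$ has degree $N+2=n-1$ in these, and for strictly upper triangular $u_1,\dots,u_{n-1}$ we have
$$u_1\cdots u_{n-1}=\prod_{k}(u_k)_{k,k+1}\,e_{1n}.$$
If $u_k$ is homogeneous, $(u_k)_{k,k+1}\ne0$ forces $\deg u_k=\eta_k$. So only $A^{N-1}B_1AB_2$ and $A^{N-1}B_2AB_1$ can be nonzero.

The coefficient of $A^{N-1}B_1AB_2$: from $[B_1,A^N]B_2$ we get $(-1)^{N-1}N$, by (1) with $r=N-1$. From $N[B_1,A^{N-1}][B_2,A]$ we get $N\cdot(-1)^{N-1}\cdot(-1)=(-1)^NN$. The terms $-B_2[B_1,A^N]$ and $-N[B_2,A][B_1,A^{N-1}]$ have $B_2$ before $B_1$ and give nothing. The sum is $0$.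

The coefficient of $A^{N-1}B_2AB_1$: only the last two terms matter, and in them at most one $A$ precedes $B_2$. As $N-1\ge2$, the coefficient is $0$. So $F$ is a graded identity.

**Step 2: a basis and the monomials of the test space.** We prepare Lemma 3 with generators $a,b_1,b_2$ of degrees $x,y,y$. Let $V$ be the component of $\mathfrak F$ of multidegree $(N,1,1)$ in $(a,b_1,b_2)$. By Lazard elimination (Bourbaki, *Lie* II, §2.9), the ideal of $\mathfrak F$ generated by $b_1,b_2$ is a free Lie algebra, free on the elements $[b_i,a^j]$, $j\ge0$. It contains $V$, and elements of $V$ have degree two in these free generators, one with $b_1$ and one with $b_2$. So the elements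
$$v_{ij}=[[b_1,a^i],[b_2,a^j]],\qquad i+j=N,$$
form a basis of $V$.

Consider a nonzero monomial in $V$. No subtree with at least two leaves has all leaves $a$, since such a subtree is zero in $\mathfrak F$. Take the smallest subtree containing $b_1$ and $b_2$. Its two branches contain one of them each, and each branch grows from $b_i$ by bracketing with single letters $a$. Outside this subtree, too, only single letters $a$ are attached. So up to flips, which change the sign only, the monomial is
$$T_{ijk}=[[[b_1,a^i],[b_2,a^j]],a^k],\qquad i+j+k=N.$$
Since $u\mapsto[u,a]$ is a derivation,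
$$T_{ijk}=\sum_l\binom kl v_{i+l,\,j+k-l}. \tag{3}$$

**Step 3: if $\tau(T_{ijk})$ is bad, then $i=j=0$ or $i,j\ge2$.** We exhibit units showing that all other trees are good. Since $b_1$ and $b_2$ have the same label, $\tau(T_{ijk})$ and $\tau(T_{jik})$ differ by a flip. So it suffices to treat $j=1$, and $j=0$ with $i\ge1$.

Let $j=1$, so $i\le N-1=n-4$ and $k=n-4-i$. Send $b_2$ to $e_{n-1,n}$ and its letter $a$ to $e_{n-2,n-1}$; their bracket is $\pm e_{n-2,n}$. Send $b_1$ to $e_{n-3,n-2}$ and its $i$ letters $a$, in order, to $e_{n-4,n-3},\dots,e_{n-3-i,n-2-i}$; this gives $\pm e_{n-3-i,n-2}$. The bracket of the two is $\pm e_{n-3-i,n}$. Send the $k$ outer letters to $e_{n-4-i,n-3-i},\dots,e_{12}$. The result is $\pm e_{1n}\ne0$.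

Let $j=0$ and $1\le i\le n-3$, so $k=n-3-i$. Send $b_2$ to $e_{n-1,n}$ and $b_1$ to $e_{n-3,n-2}$. Send the first $a$ attached to $b_1$ to $e_{n-2,n-1}$, and the other $i-1$ to $e_{n-4,n-3},\dots,e_{n-2-i,n-1-i}$; this gives $\pm e_{n-2-i,n-1}$. The bracket with $e_{n-1,n}$ is $\pm e_{n-2-i,n}$. Send the $k$ outer letters to $e_{n-3-i,n-2-i},\dots,e_{12}$. The result is $\pm e_{1n}\ne0$.

In both cases the letters $a$ go to $e_{k,k+1}$ with $k\le n-4$ or $k=n-2$, of degree $x$, and $b_1,b_2$ go to units of degree $y$.

**Step 4: a functional that kills $V\cap\mathfrak B$.** Let $\lambda$ be the linear functional on $V$ with $\lambda(v_{N,0})=1$, $\lambda(v_{0,N})=-1$, and $\lambda(v_{ij})=0$ otherwise. The space $\mathfrak B$ is spanned by monomials, which are multihomogeneous, so $V\cap\mathfrak B$ is spanned by the bad monomials in $V$. By Step 3 these are, up to sign and apart from zero, among $T_{00N}$ and the $T_{ijk}$ with $i,j\ge2$. By (3), $\lambda(T_{00N})=1-1=0$, and for $i,j\ge2$ only $v_{pq}$ with $p,q\ge2$ occur in $T_{ijk}$, so $\lambda(T_{ijk})=0$. Hence $\lambda$ vanishes on $V\cap\mathfrak B$.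

**Step 5: $F\notin I$.** Evaluate $F$ in $E$ by $\xi\mapsto a$, $\upsilon_i\mapsto b_i$. Where one of these is a commutator $[t,t']$, send $t\mapsto d$ and $t'\mapsto a$ or $b_i$; this is a graded evaluation, and $[d,a]=a$, $[d,b_i]=b_i$. Then $F\mapsto v_{N,0}+Nv_{N-1,1}$. The functional $\lambda$ takes the value $1$ on it, so it is not in $\mathfrak B$. Thus $E/\mathfrak B$ satisfies all $f_\mu$, $\mu$ bad, but not $F$. So $F\notin I$. $\blacksquare$

For $n=6$ the identity is
$$F=[\upsilon_1,\xi,\xi,\xi,\upsilon_2]+3[[\upsilon_1,\xi,\xi],[\upsilon_2,\xi]].$$
The condition $N\ge3$ is used in Step 1. For $n=5$ and $\eta=(x,y,x,y)$ the expression (2) with $N=2$ is not an identity: at $A=e_{12}+e_{34}$, $B_2=e_{23}$, $B_1=e_{45}$ only the word $AB_2AB_1$ survives, it comes only from $-2[B_2,A][B_1,A]$, and the value is $-2e_{15}$.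

## 7. A generating set read off from word coefficients

Bad monomials do not generate in general, but the spaces $\mathcal N(\mathbf g)$ do.

**Theorem 2.** The $T_G$-ideal of graded identities of $(UT_n^{(-)},\eta)$ is generated by the polynomials $h(z_1,\dots,z_m)$ with $1\le m\le n$, $\mathbf g\in G^m$, $h\in\mathcal N(\mathbf g)$.

These polynomials are identities, as shown at the end of Section 3. We must show that every identity follows from them. Recall that in characteristic zero every $T_G$-ideal is generated by its multilinear elements. So let $f$ be a multilinear identity in variables $x_1,\dots,x_q$ of degrees $\ne1$ and $y_1,\dots,y_s$ of degree $1$. The difficulty is the variables $y_j$, which have a diagonal part. The plan is to collect them into blocks, each of which takes strictly upper triangular values, and then to recover the dependence on the blocks from diagonal matrices with indeterminate entries.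

**Step 1: generators of the kernel $K$.** This step finds the elements that will serve as blocks. Let $L$ be the free Lie algebra on the $x_i$ and $y_j$. Let $K$ be the kernel of the map from $L$ onto the abelian Lie algebra with basis $y_1,\dots,y_s$ that kills the $x_i$. If $f=\alpha y_1$, then $\alpha=0$, since $e_{11}\neq0$ has degree $1$. Otherwise $f\in K$.

Let $K_0$ be the subalgebra generated by all $[x_i,y_{j_1},\dots,y_{j_k}]$ with $k\ge0$ and all $[y_i,y_{j_1},\dots,y_{j_k}]$ with $k\ge1$. Bracketing with $y_j$ maps generators of $K_0$ to generators, so it maps $K_0$ to itself, being a derivation. Bracketing with $x_i\in K_0$ does too. The elements $u\in L$ with $[K_0,u]\subseteq K_0$ form a subalgebra, which contains all variables. So $K_0$ is an ideal of $L$. Clearly $K_0\subseteq K$. In $L/K_0$ the $x_i$ are zero and the $y_j$ commute, so $L/K_0$ is spanned by the images of the $y_j$. These are linearly independent in $L/K$. Hence $K_0=K$.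

Now reduce modulo $[K,K]$. For $u\in K$ we have $[u,y_i,y_j]-[u,y_j,y_i]=[u,[y_i,y_j]]\in[K,K]$, so brackets with the $y_j$ commute on $K/[K,K]$. Therefore $[x_i,y_{j_1},\dots,y_{j_k}]$ may be sorted to $j_1\le\dots\le j_k$. In $[y_i,y_{j_1},\dots,y_{j_k}]$ the first bracket $[y_i,y_{j_1}]$ is in $K$, so $j_2,\dots,j_k$ may be permuted. If the smallest index is $i$ or $j_1$, put it in the second place by antisymmetry (the element is zero if $i=j_1$). If the smallest index $b$ is less than both, move $y_b$ to the third place and use the Jacobi identity
$$[y_i,y_j,y_b]=[y_i,y_b,y_j]-[y_j,y_b,y_i]. \tag{4}$$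
So $K$ is spanned modulo $[K,K]$ by the elements $[x_i,y_{j_1},\dots,y_{j_k}]$ with $j_1\le\dots\le j_k$, $k\ge0$, and $[y_i,y_{j_1},\dots,y_{j_k}]$ with $i>j_1\le j_2\le\dots\le j_k$, $k\ge1$. Call these special. By induction on degree they generate $K$: an element of $K$ of degree $t$ is a combination of special elements plus a sum of brackets of elements of $K$ of degrees less than $t$.

**Step 2: block decompositions.** This step rewrites $f$ in special elements. It is a combination of Lie monomials in special elements, and we may keep only those in which each variable occurs exactly once in total. Such a monomial determines a *block decomposition* $\mathcal D$: a partition of the variables into blocks, each of which is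

* an $x$-block $\{x_i\}\cup J$ with $J$ a set of $y$'s, and $u=[x_i,y_J]$ with $J$ in increasing order; or
* a $y$-block $B$ with $|B|\ge2$ and a chosen $y_i\in B$, $i\ne\min B$, and $u=[y_i,y_{\min B},\text{the rest in increasing order}]$.

Collecting terms with the same $\mathcal D$, and numbering its blocks, we get
$$f=\sum_{\mathcal D}h_{\mathcal D}(u_1,\dots,u_m),\qquad h_{\mathcal D}\in\mathrm{Lie}_m,\quad m=|\mathcal D|. \tag{5}$$
Let $\mathbf g(\mathcal D)$ be the tuple of degrees of the blocks, that is, $\deg x_i$ for an $x$-block and $1$ for a $y$-block. For example, $[x_1,y_2,y_1]=[x_1,y_1,y_2]+[x_1,[y_2,y_1]]$ has one term from the decomposition with the single block $\{x_1,y_1,y_2\}$, where $h=a_1$, and one from the blocks $\{x_1\}$, $\{y_1,y_2\}$ with $y_2$ chosen, where $h=[a_1,a_2]$.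

**Step 3: $h_{\mathcal D}(u_1,\dots,u_m)$ is an image of $h_{\mathcal D}(z_1,\dots,z_m)$.** This connects (5) with the proposed generators. Let the $z_k$ correspond to $\mathbf g(\mathcal D)$. For an $x$-block, $z_k$ is a variable of the degree of $u_k$; substitute $u_k$ for it. For a $y$-block write $u_k=[u',y_l]$ with $y_l$ the last letter, and substitute $u',y_l$, both of degree $1$, into $z_k=[t,t']$. This is a graded endomorphism.

**Step 4: $h_{\mathcal D}\in\mathcal N(\mathbf g(\mathcal D))$ for all $\mathcal D$.** This is the core. We use induction on $m=|\mathcal D|$. For decompositions with fewer than $m$ blocks the claim holds by induction, so their terms in (5) are identities by Step 3 and the end of Section 3. Subtract them. We may assume that only decompositions with at least $m$ blocks occur in $f$.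

*The evaluation.* Let $|\mathcal D_0|=m$ and $\sigma\in\Sigma(\mathbf g(\mathcal D_0))$. Choose units $r_1,\dots,r_m$ with
$$r_{\sigma(k)}=e_{v_{k-1}v_k},\qquad v_0<v_1<\dots<v_m,$$
where $\deg r_k$ is the degree of the $k$-th block of $\mathcal D_0$. Send the $x_i$ in an $x$-block number $k$ to $r_k$, and the chosen $y_i$ of a $y$-block number $k$ to $r_k$. Let $U$ be the set of these $m$ variables. All $x_i$ lie in $U$. Send every other $y_j$ to $D_j=\sum_vt_{j,v}e_{vv}$ with independent indeterminates $t_{j,v}$. Since $\mathbb F$ is infinite, $f$ vanishes here as well: the entries of its value are polynomials in the $t_{j,v}$ which vanish for all values in $\mathbb F$.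

*Which terms contribute.* Let $\mathcal D$ occur in $f$. A block without a variable of $U$ is a $y$-block evaluated on diagonal matrices, so it has value $0$, and then the whole term is $0$. Since $|\mathcal D|\ge m=|U|$, only $\mathcal D$ with $|\mathcal D|=m$ and exactly one $U$-variable in each block contribute. Number the blocks of such $\mathcal D$ by their $U$-variables: block $k$ contains the variable sent to $r_k$.

*The value of a block.* For $r=e_{pq}$ we have $[r,D_j]=\omega_j(r)r$ with $\omega_j(r)=t_{j,q}-t_{j,p}$. So a block with $U$-variable sent to $r$ has the value $\epsilon\prod_j\omega_j(r)\,r$, the product being over the other variables $y_j$ of the block. For an $x$-block $\epsilon=1$. For a $y$-block $\epsilon=1$ if the $U$-variable is the chosen one; $\epsilon=-1$ if it is the minimal one, since $[D_i,r]=-\omega_i(r)r$; and $\epsilon=0$ otherwise, because then the bracket begins with $[D_i,D_{\min}]=0$.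

*The value of $f$.* A product of all the $r_k$, each used once, is nonzero only in the order $\sigma$, since $v_k$ is the row index only of $r_{\sigma(k+1)}$; in the order $\sigma$ it is $e_{v_0v_m}$. Let $\epsilon_{\mathcal D}$ be the product of the signs $\epsilon$ of the blocks, and let $\kappa_{\mathcal D}(j)$ be the number of the block containing $y_j$, for $y_j\notin U$. The coefficient of $e_{v_0v_m}$ gives
$$\sum_{\mathcal D}\epsilon_{\mathcal D}\,c_\sigma(h_{\mathcal D})\prod_{y_j\notin U}\omega_j(r_{\kappa_{\mathcal D}(j)})=0. \tag{6}$$

*Separating the terms.* For fixed $j$ the forms $\omega_j(r_{\sigma(k)})=t_{j,v_k}-t_{j,v_{k-1}}$, $k=1,\dots,m$, are linearly independent, because $t_{j,v_k}$ occurs in the $k$-th and in no earlier one. Different $j$ involve different indeterminates. So the products in (6) for different maps $\kappa$ are linearly independent, and the part of (6) with $\kappa=\kappa_{\mathcal D_0}$ vanishes by itself. It involves only decompositions $\mathcal D$ with the same blocks as $\mathcal D_0$ as sets. If such a $\mathcal D$ is not $\mathcal D_0$, then in some $y$-block it chooses another element than $\mathcal D_0$ does.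 The $U$-variable of that block is the element chosen by $\mathcal D_0$, so it is not minimal, and it is not chosen by $\mathcal D$. Hence $\epsilon_{\mathcal D}=0$. Since $\epsilon_{\mathcal D_0}=1$, we get $c_\sigma(h_{\mathcal D_0})=0$. As $\sigma$ was arbitrary in $\Sigma(\mathbf g(\mathcal D_0))$, the claim follows. (If $f$ has no decomposition with $m$ blocks, there is nothing to prove at this stage.)

**Step 5: lengths above $n$.** We finish by bounding $m$. By (5) and Step 3, $f$ is a sum of images of $h_{\mathcal D}(z_1,\dots,z_m)$ with $h_{\mathcal D}\in\mathcal N(\mathbf g(\mathcal D))$. If $m\le n$, this is one of the listed polynomials. If $m>n$, then $h_{\mathcal D}$ is a combination of left-normed monomials by Fact B, and each lies in the ideal generated by its initial left-normed monomial of length $n$. A product of $n$ strictly upper triangular matrices is zero, so $\Sigma(\mathbf g')=\emptyset$ for all $\mathbf g'\in G^n$, and these monomials of length $n$ lie in the corresponding spaces $\mathcal N(\mathbf g')=\mathrm{Lie}_n$. So $h_{\mathcal D}(z_1,\dots,z_m)$ is a consequence of listed polynomials with $n$ letters. $\blacksquare$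

## 8. When bad trees suffice: $\mathcal N(\mathbf g)=\mathcal B(\mathbf g)$

**Theorem 3.** The graded identities of $(UT_n^{(-)},\eta)$ follow from the $f_\mu$, $\mu$ $\eta$-bad of length $\le n$, if and only if $\mathcal N(\mathbf g)=\mathcal B(\mathbf g)$ for all $\mathbf g\in G^m$, $m\le n-1$. Allowing bad trees of arbitrary length does not change this.

*Proof.* **Step 1: the condition suffices.** Assume it. For $m=n$ we have $\Sigma(\mathbf g)=\emptyset$, so all monomials are bad by Lemma 1, and $\mathcal N(\mathbf g)=\mathcal B(\mathbf g)=\mathrm{Lie}_n$. So every generator in Theorem 2 is a combination of polynomials $M(z_1,\dots,z_m)$ with $M$ a bad multilinear monomial and $m\le n$. Up to renaming variables, $M(z_1,\dots,z_m)$ is $f_\mu$ with $\mu=\tau(M)$ bad of length $m\le n$.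

**Step 2: the condition is necessary, even with bad trees of all lengths.** Suppose that $h\in\mathcal N(\mathbf g)$, $h\notin\mathcal B(\mathbf g)$ for some $\mathbf g\in G^m$ with $m\le n-1$. Then $h(z_1,\dots,z_m)$ is a graded identity. Apply Lemma 3 with generators $a_1,\dots,a_m$ of degrees $g_1,\dots,g_m$. Since $\mathfrak B$ is spanned by monomials, its multilinear part is $\mathcal B(\mathbf g)$. Evaluate in $E$ by $z_i\mapsto a_i$; when $g_i=1$ and $z_i=[t,t']$, send $t\mapsto d$, $t'\mapsto a_i$. Then $h(z_1,\dots,z_m)\mapsto h\notin\mathfrak B$. So $E/\mathfrak B$ does not satisfy this identity, and $h(z_1,\dots,z_m)\notin I$.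

**Step 3: the last sentence.** By Step 1 the condition implies the statement with bad trees of length at most $n$. This implies the statement with bad trees of arbitrary length, since all $f_\mu$ with $\mu$ bad are identities. By Step 2 that statement implies the condition. $\blacksquare$

## 9. Four letters in $UT_5$ and the classification

**Theorem 4.** Let $G$ be an abelian group and $n\ge1$. The statement in question holds for all elementary $G$-gradings $\eta$ of $UT_n^{(-)}$ if and only if $G$ is trivial or $n\le5$.

*Proof.* If $G$ is nontrivial and $n\ge6$, choose $x\ne y$ in $G$ and use Theorem 1. For the converse we verify the criterion of Theorem 3.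

**Step 1: $G$ trivial.** For $m\le n-1$, the product $e_{12}e_{23}\cdots e_{m,m+1}$ is nonzero and all degrees are $1$. So $\Sigma(\mathbf g)=S_m$ and $\mathcal N(\mathbf g)=0=\mathcal B(\mathbf g)$.

**Step 2: reduction to four letters in $UT_5$.** Let $n\le5$. Lemma 2 covers all $m\le3$, so only $n=5$, $m=4$ remains. Four units with nonzero product in $UT_5$ are $e_{12},e_{23},e_{34},e_{45}$ in this order. So $\Sigma$ is the set of words with degree sequence $\eta=(\eta_1,\dots,\eta_4)$. If $\Sigma=\emptyset$, then $\mathcal N=\mathcal B=\mathrm{Lie}_4$. Assume $\Sigma\ne\emptyset$ and $h\in\mathcal N(\mathbf g)$. By Lemma 1 a monomial is bad if and only if none of its words lies in $\Sigma$. By Fact A, reversing all words of $\Sigma$ changes neither $\mathcal N$ nor the set of bad monomials, so we may replace $\eta$ by its reversal.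

**Step 3: a variable that is always at an end.** Here the term-by-term plan of Section 4 works. Suppose that some variable $a$ is the first or last letter of every word of $\Sigma$. Expand $h$ in the basis $[a,\dots]$ of Fact B. The coordinates at words that lie in $\Sigma$, or whose reversal lies in $\Sigma$, vanish. A remaining basis monomial has only two words with $a$ at an end, its leading word and the reversal, and neither is in $\Sigma$; its other words have $a$ inside, so they are not in $\Sigma$. So it is bad, and $h\in\mathcal B$.

This applies if $\eta_1$ or $\eta_4$ occurs once in $\eta$, because the variable of that degree is then at an end. It also applies if $\eta_1=\eta_4$ occurs exactly twice. Otherwise there are two possibilities. If $\eta_1=\eta_4=x$, then $x$ occurs at least three times. If $\eta_1\ne\eta_4$, each occurs exactly twice. Up to reversal, $\eta$ is one of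
$$xxxx,\qquad xxux\ (u\ne x),\qquad xxyy,\qquad xyxy\ (x\neq y).$$

**Step 4: $xxxx$.** All words are in $\Sigma$, so $h=0$.

For the other three cases fix a base variable $a$ and write $h=\sum p(ijk)[a,i,j,k]$ over the arrangements $ijk$ of the other three letters. Then
$$\text{coefficient of } i\,a\,j\,k:\quad -\bigl(p(ijk)+p(jik)+p(jki)\bigr), \tag{7}$$
$$\text{coefficient of } i\,j\,a\,k:\quad p(jik)+p(jki)+p(kji). \tag{8}$$
For (7), $i$ goes left, and $j,k$ go right with $j$ before $k$. For (8), $j$ goes left before $i$ goes left, and $k$ goes right at any time. The coefficient of $a\,i\,j\,k$ is $p(ijk)$.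

**Step 5: $xxux$.** Let $a$ have degree $u$ and $b,c,e$ degree $x$. The words of $\Sigma$ are those with $a$ in the third place; together with reversals we get all words with $a$ not at an end. By (7), $p(ijk)+p(jik)+p(jki)=0$ for all arrangements $ijk$ of $b,c,e$. Put the arrangements in the cyclic order
$$bce,\ cbe,\ ceb,\ ecb,\ ebc,\ bec,$$
where neighbors differ alternately by a swap of the first two and of the last two letters. The neighbors of $jik$ are $ijk$ and $jki$, so the condition says that any three cyclically consecutive values of $p$ sum to $0$. Hence values three places apart are equal: $p(bce)=p(ecb)=\alpha$, $p(cbe)=p(ebc)=\beta$, $p(ceb)=p(bec)=\gamma$, with $\alpha+\beta+\gamma=0$.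

From $[a,[u,v]]=[a,u,v]-[a,v,u]$ it follows that if a Lie element $Q$ in $b,c,e$ equals $\sum q_w w$, then $[a,Q]=\sum q_w[a,w]$, with the letters of $w$ bracketed one by one. Now
$$[[b,c],e]=bce-cbe-ebc+ecb,\qquad [[c,e],b]=ceb-ecb-bce+bec .$$
Comparing coordinates, with $-\beta-\gamma=\alpha$ at $bce$ and $ecb$, gives
$$h=-\beta\,[a,[[b,c],e]]+\gamma\,[a,[[c,e],b]].$$
All words of these two monomials have $a$ at an end, so they are bad.

**Step 6: $xxyy$.** Let $a,b$ have degree $x$ and $c,d$ degree $y$, so $\Sigma=\{abcd,abdc,bacd,badc\}$. The first two words give $p(bcd)=p(bdc)=0$. By (7), $bacd$ gives $p(cbd)+p(cdb)=0$ and $badc$ gives $p(dbc)+p(dcb)=0$. Hence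
$$h=p(cbd)\,[[a,c],[b,d]]+p(dbc)\,[[a,d],[b,c]].$$
In all words of these monomials the first two letters have different degrees, so they are bad.

**Step 7: $xyxy$.** With $a,b$ of degree $x$ and $c,d$ of degree $y$, $\Sigma=\{acbd,adbc,bcad,bdac\}$. The first two words give $p(cbd)=p(dbc)=0$. By (8), $bcad$ gives $p(cbd)+p(cdb)+p(dcb)=0$, so $p(dcb)=-p(cdb)$; the word $bdac$ gives the same. Hence
$$h=p(bcd)\,[a,b,c,d]+p(bdc)\,[a,b,d,c]+p(cdb)\,[a,[c,d],b].$$
In every word of the first two monomials $a,b$ are adjacent, and in every word of the third $c,d$ are adjacent. In the words of $\Sigma$ the degrees alternate, so neither happens there. The monomials are bad.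

So $h\in\mathcal B(\mathbf g)$ in all cases. With Lemma 1, $\mathcal N(\mathbf g)=\mathcal B(\mathbf g)$ for all $m\le n-1$, and Theorem 3 applies. $\blacksquare$

Step 2 used that, for $n=5$ and four letters, $\Sigma$ consists of the words of one single degree sequence. The criterion asks for nothing more when $n\le5$, and no claim is made here about four letters in larger matrices. For $n=3$ and $\eta=(g,1)$, Theorem 4 answers the question of Section 1: the three laws found there generate all graded identities of that algebra.
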